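# Chains of divisors realized by coherent Euler characteristics

## 1. A conic without real points

Let $C\subset\mathbb P^2_{\mathbb R}$ be the conic $x^2+y^2+z^2=0$. It has no real point, so every closed point of $C$ has residue field $\mathbb C$. A coherent sheaf with zero-dimensional support has a finite filtration whose quotients are residue fields of closed points, so its Euler characteristic, which is the dimension of its space of sections over $\mathbb R$, is even; the value $2$ occurs. If we allow all coherent sheaves on $C$, the structure sheaf gives $\chi(C,\mathcal O_C)=1$, because $C$ becomes $\mathbb P^1$ over $\mathbb C$. So the greatest common divisor of the Euler characteristics is $2$ for sheaves supported in dimension $0$, and it drops to $1$ in dimension $\le 1$.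

Could it drop by more than a factor $2$ on another curve? Let $C$ be any smooth projective curve over a field. Serre duality says $\chi(\omega_C)=-\chi(\mathcal O_C)$, hence
$$2\chi(\mathcal O_C)=\chi(\mathcal O_C)-\chi(\omega_C).$$
The sheaf $\omega_C$ is a line bundle, so $\mathcal O_C$ and $\omega_C$ agree on a dense open set, and the right side is an integral combination of Euler characteristics of sheaves with zero-dimensional support. So on a smooth curve the drop is at most a factor $2$, and the real conic attains it.

On a surface, the corresponding bound comes from Noether's formula $12\chi(\mathcal O)=\deg(c_1^2+c_2)$. In dimension $r$ the denominator of the Todd class takes the place of $2$ and $12$. Are these denominators, together with the obvious divisibilities, the only restrictions on the sequence of greatest common divisors?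

## 2. Indices, Todd denominators, and four theorems

**Definition.** Let $X$ be a (nonempty) proper scheme over a field $k$. For $0\le r\le\dim X$ the *Esnault–Levine–Wittenberg index* is the ideal
$$\mathrm{elw}_r(X):=\bigl(\chi(X,F):\dim F\le r\bigr)\subset\mathbb Z,$$
where $F$ runs through the coherent sheaves on $X$ with $\dim F:=\dim\operatorname{supp}F\le r$.

We identify the ideal with its positive generator; it is not zero, because a closed point contributes its degree. We put $\mathrm{elw}_r(X):=\mathrm{elw}_{\dim X}(X)$ for $r>\dim X$ and $\mathrm{elw}_{-1}(X):=0$. Clearly $\mathrm{elw}_0(X)\subset\mathrm{elw}_1(X)\subset\cdots$. For the real conic the sequence is $(2,1)$.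

**Definition.** For $r\ge0$ let
$$\mu_{\rm td}(r)=\prod_{p\le r+1,\ p\text{ prime}}p^{[r/(p-1)]}.$$
This is the denominator of the Todd class in dimension $r$: $\mu_{\rm td}(0),\dots,\mu_{\rm td}(4)$ are $1,2,12,24,720$. Compare $\mathrm{td}_1=c_1/2$, $\mathrm{td}_2=(c_1^2+c_2)/12$, $\mathrm{td}_3=c_1c_2/24$.

It is known that $\mu_{\rm td}(r)\cdot\mathrm{elw}_r(X)\subset\mathrm{elw}_0(X)$ for all $r$ if $X$ is proper over a field of characteristic $0$. The following problem is from János Kollár, "Esnault-Levine-Wittenberg indices", arXiv:1312.3923 (2013). Let $e_0,\dots,e_n$ be positive integers. Is it true that there are a field $k$ and an $X$ over $k$ of dimension $n$ with $\mathrm{elw}_r(X)=(e_r)$ for $0\le r\le n$ if and only if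

1. $e_{r+1}\mid e_r$ for $0\le r<n$, and
2. $e_0\mid\mu_{\rm td}(r)\cdot e_r$ for $0\le r\le n$?

In version (a), $X$ ranges over proper $k$-schemes of dimension $n$; in version (b), over smooth proper $k$-varieties of dimension $n$. A variety is an integral separated scheme of finite type over the field.

**Answer.** Both versions are false for every $n\ge3$, and both are true for $n\le2$. This follows from Theorems A and B.

**Theorem A.** Let $X$ be proper over any field. If $r$ is odd, then $2\,\mathrm{elw}_r(X)\subset\mathrm{elw}_{r-1}(X)$. Hence for $n\ge3$ the sequence $(e_0,\dots,e_n)=(3,3,3,1,\dots,1)$ satisfies conditions 1 and 2, but is realized by no proper scheme over any field.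

**Theorem B.** Let $n\le3$. A sequence $(e_0,\dots,e_n)$ is realized by a proper scheme of dimension $n$ over some field iff it is realized by a smooth projective variety of dimension $n$ over some field of characteristic $0$, iff conditions 1, 2 hold and, when $n=3$, also $e_2\mid2e_3$.

**Theorem C.** Let $\operatorname{char}k=0$, $n\ge1$, and let $T\neq\emptyset$ be a proper $k$-scheme with $\dim T\le n$. There are a purely transcendental extension $k'/k$ and a smooth projective geometrically integral $k'$-variety $X$ of dimension $n$ with $\mathrm{elw}_r(X)=\mathrm{elw}_r(T)$ for $0\le r\le n$.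

**Theorem D.** Let $\operatorname{char}k=0$, $X$ proper, $r\ge1$. Then $c_r\cdot\mathrm{elw}_r(X)\subset\mathrm{elw}_{r-1}(X)$, where $c_r=2$ for $r$ odd, and
$$c_r=2^{2+v_2(r)}\prod_{p>2,\ (p-1)\mid r}p^{1+v_p(r)}\quad\text{for }r\text{ even}$$
($c_2=24$, $c_4=240$, $c_6=504$). For example, $(9,9,9,9,1)$ satisfies 1, 2 and the condition of Theorem A, but is not realized in characteristic $0$, since $9\nmid240$.

Theorem C says that in characteristic $0$ versions (a) and (b) ask the same thing in every dimension. The theorems do not give a complete classification for $n\ge4$.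

## 3. The dimension filtration on $G_0$

Let $G_0(X)$ be the Grothendieck group of coherent sheaves on $X$, and $K_0(X)$ the Grothendieck ring of vector bundles, which acts on $G_0(X)$ by tensor product. Let $F_rG_0(X)\subset G_0(X)$ be the subgroup generated by the classes of sheaves with support of dimension $\le r$, and $F_{-1}=0$. Since $\chi$ is additive, $\mathrm{elw}_r(X)=\chi(F_rG_0(X))$ for $X$ proper. For the real conic, $F_0G_0(C)$ is generated by classes of points, each with even $\chi$, and $F_1G_0(C)=G_0(C)$ also contains $[\mathcal O_C]$.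

**(3.1) Generic rank.** Let $V$ be integral of dimension $r$ and $F$ coherent on $V$ of generic rank $\rho$. Then $[F]-\rho[\mathcal O_V]\in F_{r-1}G_0(V)$. Indeed $F$ is free of rank $\rho$ on a dense open $U$, so the difference dies in $G_0(U)$, and by the localization sequence $G_0(V\setminus U)\to G_0(V)\to G_0(U)\to0$ it comes from $V\setminus U$, which has dimension $\le r-1$. If $V$ is proper, this gives $\chi(F)\equiv\rho\,\chi(\mathcal O_V)\bmod\mathrm{elw}_{r-1}(V)$.

**(3.2) Generators.** *$F_rG_0(X)$ is generated by the $[\mathcal O_V]$ with $V\subset X$ integral closed of dimension $\le r$.* A coherent sheaf with support of dimension $\le r$ has a finite filtration whose quotients are sheaves on integral closed subschemes $V$ of dimension $\le r$; apply (3.1) to each quotient and induct on the dimension. So for proper $X$, $\mathrm{elw}_r(X)$ is generated by $\mathrm{elw}_{r-1}(X)$ and the $\chi(\mathcal O_V)$ with $\dim V=r$. The same filtration shows that a closed subscheme $W$ of pure dimension $d$ with cycle $\sum m_V[V]$ has $[\mathcal O_W]\equiv\sum m_V[\mathcal O_V]\bmod F_{d-1}$: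 look at the generic points of $W$.

**(3.3) Rank-zero multipliers.** If $\mathcal E$ is a vector bundle of rank $\rho$, multiplication by $[\mathcal E]-\rho$ maps $F_rG_0$ into $F_{r-1}G_0$: apply (3.1) to $\mathcal E|_V$ on each generator $[\mathcal O_V]$. In particular this holds for $1-[\mathcal L]$ with $\mathcal L$ a line bundle.

**(3.4) Morphisms.** If $f:Y\to X$ is a morphism of proper schemes, then $\chi(Y,F)=\sum(-1)^i\chi(X,R^if_*F)$ and $R^if_*F$ is supported on $f(\operatorname{supp}F)$, so $\mathrm{elw}_r(Y)\subset\mathrm{elw}_r(X)$. If $f:W\to V$ is proper birational with $W,V$ integral, proper, of dimension $r$, then $f_*\mathcal O_W$ has generic rank $1$ and $R^if_*\mathcal O_W$ has generic rank $0$ for $i>0$. By (3.1), $\chi(\mathcal O_W)\equiv\chi(\mathcal O_V)\bmod\mathrm{elw}_{r-1}(V)$.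

**(3.5) Purely transcendental extensions.** *$\mathrm{elw}_r(X_{k(t)})=\mathrm{elw}_r(X)$.* Base change of sheaves gives "$\supset$". Conversely, let $V\subset X_{k(t)}$ be integral closed of dimension $s\le r$. Its closure in $X\times\mathbb A^1$ is integral and dominates $\mathbb A^1$, hence is flat over it. The fiber over $0$ is nonempty (the closure is proper over $\mathbb A^1$ and dominant) and is cut out by the one equation $t=0$ in an integral scheme of dimension $s+1$, so it has dimension $s$; by flatness it has the same $\chi(\mathcal O)$. By (3.2) this suffices. Iterating, the same holds for $k(t_1,\dots,t_N)$.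

**(3.6) Unions and restriction of scalars.** $\mathrm{elw}_r$ of a disjoint union is the sum of the ideals, that is, the gcd. If $K/k$ is finite of degree $d$ and $Y$ is a proper $K$-scheme, then $\mathrm{elw}_r$ of $Y$ viewed over $k$ is $d\cdot\mathrm{elw}_r(Y/K)$, since $\dim_kH^i=d\dim_KH^i$.

**(3.7) Cycles.** *The rule $[V]\mapsto[\mathcal O_V]$ gives well-defined surjections $CH_d(Y)\to F_dG_0(Y)/F_{d-1}G_0(Y)$* (Fulton, *Intersection Theory*, Ex. 15.1.5). Surjectivity is (3.2). Rational equivalence is generated by the differences $[W_0]-[W_\infty]$ with $W\subset Y\times\mathbb P^1$ integral of dimension $d+1$ and dominant over $\mathbb P^1$. In $G_0(W)$ both $[\mathcal O_{W_0}]$ and $[\mathcal O_{W_\infty}]$ equal $[\mathcal O_W]-[\mathcal O_W\otimes\mathcal O_{\mathbb P^1}(-1)]$. Pushing forward along the proper map $W\to Y$ gives $[\mathcal O_{W_0}]=[\mathcal O_{W_\infty}]$ in $G_0(Y)$, and by the last remark in (3.2) the cycles $[W_0]$ and $[W_\infty]$ have the same image modulo $F_{d-1}$.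

We also recall: for an affine bundle $Y'\to Y$ of rank $\rho$ (Zariski locally $U\times\mathbb A^\rho$), flat pullback $CH_d(Y)\to CH_{d+\rho}(Y')$ is surjective for all $d$ (loc. cit., Prop. 1.9).

**(3.8) Projective space.** $K_0(\mathbb P^M)=G_0(\mathbb P^M)=\mathbb Z[x]/(x^{M+1})$ with $x=1-[\mathcal O(-1)]$. Here $x^j$ is the class of $\mathcal O_\Lambda$ for a linear subspace $\Lambda$ of codimension $j$, so $\chi(x^j)=1$ for $0\le j\le M$. Since $CH_d(\mathbb P^M)$ is generated by a linear subspace, (3.7) and induction on $t$ show that $F_tG_0(\mathbb P^M)$ is spanned by the $x^j$ with $j\ge M-t$.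

## 4. Dimensions zero and one by hand

For $n=0$ the conditions are empty, and $\operatorname{Spec}\mathbb Q(t)$ viewed over $\mathbb Q(t^{e_0})$ realizes $(e_0)$.

For $n=1$ the conditions say $e_1\mid e_0\mid2e_1$, so the sequence is $(d,d)$ or $(2d,d)$. Let $k=\mathbb R(u^d)\subset\mathbb R(u)$, an extension of degree $d$. The line $\mathbb P^1_{\mathbb R(u)}$, viewed over $k$, has indices $(d,d)$ by (3.6). The real conic $C$ has indices $(2,1)$; by (3.5) so has $C_{\mathbb R(u)}$, and viewed over $k$ it has $(2d,d)$. Both are smooth projective integral curves over $k$. So for $n=1$ every allowed sequence occurs, and the argument of Section 1 shows that nothing else occurs on smooth curves. For arbitrary proper schemes we need $2\,\mathrm{elw}_1\subset\mathrm{elw}_0$ without smoothness.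

## 5. Serre duality in odd dimension

The curve argument extends at once to a smooth projective $V$ of odd dimension $r$. Duality gives $\chi(\omega_V)=(-1)^r\chi(\mathcal O_V)=-\chi(\mathcal O_V)$, and $\omega_V$ is a line bundle, so $\chi(\omega_V)\equiv\chi(\mathcal O_V)\bmod\mathrm{elw}_{r-1}(V)$. Subtracting, $2\chi(\mathcal O_V)\in\mathrm{elw}_{r-1}(V)$.

In characteristic $0$ one can resolve singularities and stop here. Theorem A is about an arbitrary field, and there we may have to work with a singular $V$. Then the sheaf that replaces $\omega_V$ need not be a line bundle, and, what is worse, duality involves several sheaves: for $V\subset P=\mathbb P^N$ of codimension $c$, the sheaves $\mathcal Ext^i_P(\mathcal O_V,\omega_P)$ with $i>c$ all vanish only if $V$ is Cohen–Macaulay. So $\chi(\omega_V)=(-1)^r\chi(\mathcal O_V)$ is not available.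

What rescues the argument is that we compute modulo $\mathrm{elw}_{r-1}$, where only the generic point of $V$ is visible. There the ambient local ring is regular, all $\mathcal Ext^i$ except one vanish, and that one has rank $1$.

**Proof of Theorem A.** Let $r$ be odd.

**Step 1.** *We reduce to a projective integral $V$ of dimension $r$.* By (3.2) it suffices to show $2\chi(\mathcal O_V)\in\mathrm{elw}_{r-1}(X)$ for every integral closed $V\subset X$ of dimension $r$. (If $r>\dim X$, the theorem is trivial.) By Chow's lemma there is a birational $V'\to V$ with $V'$ projective and integral. By (3.4), $\mathrm{elw}_{r-1}(V')\subset\mathrm{elw}_{r-1}(V)\subset\mathrm{elw}_{r-1}(X)$ and $\chi(\mathcal O_{V'})\equiv\chi(\mathcal O_V)\bmod\mathrm{elw}_{r-1}(V)$. So it is enough to prove $2\chi(\mathcal O_{V'})\in\mathrm{elw}_{r-1}(V')$. Rename $V'$ to $V$ and choose $V\subset P=\mathbb P^N_k$, $c=N-r$.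

**Step 2.** *We find the generic ranks of the duality sheaves.* Put $\mathcal E^i:=\mathcal Ext^i_P(\mathcal O_V,\omega_P)$. These are coherent and annihilated by the ideal of $V$, so they are coherent $\mathcal O_V$-modules. Let $R$ be the local ring of $P$ at the generic point of $V$: it is regular of dimension $c$, with residue field $\kappa=k(V)$, and the stalk of $\mathcal E^i$ there is $\operatorname{Ext}^i_R(\kappa,R)$. The Koszul complex on a regular system of parameters resolves $\kappa$, and its dual is again the Koszul complex, up to a shift by $c$. Hence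
$$\operatorname{Ext}^i_R(\kappa,R)=0\ (i\ne c),\qquad \operatorname{Ext}^c_R(\kappa,R)\cong\kappa .$$
So $\mathcal E^c$ has generic rank $1$ on $V$, and $\mathcal E^i$ has generic rank $0$ for $i\ne c$. By (3.1),
$$\chi(\mathcal E^c)\equiv\chi(\mathcal O_V),\qquad\chi(\mathcal E^i)\equiv0\ (i\neq c)\pmod{\mathrm{elw}_{r-1}(V)}.\tag{5.1}$$

**Step 3.** *We compare the two ways to compute the Euler characteristic of the dual.* The local-to-global spectral sequence $H^p(P,\mathcal E^q)\Rightarrow\operatorname{Ext}_P^{p+q}(\mathcal O_V,\omega_P)$ and Serre duality $\operatorname{Ext}^i_P(\mathcal O_V,\omega_P)\cong H^{N-i}(V,\mathcal O_V)^*$ give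
$$\sum_i(-1)^i\chi(\mathcal E^i)=\sum_i(-1)^i\dim\operatorname{Ext}_P^i(\mathcal O_V,\omega_P)=\sum_i(-1)^ih^{N-i}(V,\mathcal O_V)=(-1)^N\chi(\mathcal O_V).$$
By (5.1) the left side is $\equiv(-1)^c\chi(\mathcal O_V)$ modulo $\mathrm{elw}_{r-1}(V)$. Multiply by $(-1)^c$ and use $N-c=r$:
$$\bigl(1-(-1)^r\bigr)\chi(\mathcal O_V)\in\mathrm{elw}_{r-1}(V).$$
For $r$ odd this is $2\chi(\mathcal O_V)\in\mathrm{elw}_{r-1}(V)$.

**Step 4.** *We check the sequence that breaks both versions.* Let $n\ge3$, $e_0=e_1=e_2=3$ and $e_3=\dots=e_n=1$. Condition 1 is clear, and condition 2 is clear for $r\le2$. For $r\ge3$ the exponent of $3$ in $\mu_{\rm td}(r)$ is $[r/2]\ge1$, so $e_0=3$ divides $\mu_{\rm td}(r)e_r$. If a proper scheme over some field realized the sequence, the inclusion just proved, for $r=3$, would give $3\mid 2$. So the "if" direction fails in both versions for every $n\ge3$. $\blacksquare$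

## 6. Noether's formula and the necessary conditions for $n\le3$

We prove that the conditions in Theorem B are necessary, over any field. Let $X$ be proper of dimension $n\le3$ and $(e_r)=\mathrm{elw}_r(X)$. Condition 1 is clear. Theorem A gives $e_0\mid2e_1$ (if $n\ge1$) and $e_2\mid2e_3$ (if $n=3$). If we also have
$$e_0\mid12e_2\qquad(n\ge2),\tag{6.1}$$
then $e_0\mid12e_2\mid24e_3$ for $n=3$, and condition 2 holds.

**Proof of (6.1).** *We use Riemann–Roch on a regular model of each surface in $X$.* Let $V\subset X$ be integral closed of dimension $2$. By Chow's lemma and Lipman's resolution of excellent surfaces (*Desingularization of two-dimensional schemes*, Ann. of Math. 1978), which proceeds by normalizations and blow-ups, there is a projective birational $V'\to V$ with $V'$ regular and projective. A regular closed subscheme of some $\mathbb P^N$ is a local complete intersection in it. So $V'$ has a virtual tangent bundle, the class of $T_{\mathbb P^N}|_{V'}$ minus that of the normal bundle, with Chern classes $c_1,c_2$. Riemann–Roch for local complete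 intersections (Fulton, Cor. 18.3.1) gives
$$12\,\chi(\mathcal O_{V'})=\deg\bigl((c_1^2+c_2)\cap[V']\bigr).$$
The right side is the degree of an integral zero-cycle on $V'$, so it lies in $\mathrm{elw}_0(V')\subset\mathrm{elw}_0(X)$. By (3.4), $\chi(\mathcal O_V)-\chi(\mathcal O_{V'})\in\mathrm{elw}_1(X)$, and $12\,\mathrm{elw}_1(X)\subset\mathrm{elw}_0(X)$ because already $2\,\mathrm{elw}_1(X)\subset\mathrm{elw}_0(X)$. Hence $12\chi(\mathcal O_V)\in\mathrm{elw}_0(X)$ for every $V$, and $12\,\mathrm{elw}_2(X)\subset\mathrm{elw}_0(X)$ by (3.2). $\blacksquare$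

The rest of the proof of Theorem B is the construction of examples.

## 7. Generic complete intersections

To compute $\mathrm{elw}_r(X)$ one has to control *all* subvarieties of $X$. This is possible when the equations of $X$ have indeterminate coefficients: then every class on $X$ comes from the ambient space.

**Lemma 7.1.** Let $B$ be an integral proper $k$-scheme, $\mathcal L_1,\dots,\mathcal L_m$ line bundles generated by finite-dimensional spaces $W_i\subset H^0(B,\mathcal L_i)$. Let $\mathbb W=\prod W_i$ (an affine space, $w=\dim\mathbb W$), $k'=k(\mathbb W)$, and let $X\subset B_{k'}$ be the common zero scheme of the $m$ generic sections. Assume $X\ne\emptyset$. Then $X$ is integral of dimension $\dim B-m$, and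
$$\mathrm{elw}_s(X)=\Bigl\{\chi\bigl(B,\beta\textstyle\prod_i(1-[\mathcal L_i^{-1}])\bigr):\beta\in F_{s+m}G_0(B)\Bigr\}.$$
Also $\chi(X,\mathcal O_X)=\chi\bigl(B,\prod_i(1-[\mathcal L_i^{-1}])\bigr)$.

**Proof. Step 1.** *We present $X$ as the generic fiber of a vector bundle over $B$.* Let $\mathcal J=\{(b,(s_i)):s_i(b)=0\ \forall i\}\subset B\times\mathbb W$. It is the kernel of the surjection $\bigoplus W_i\otimes\mathcal O_B\to\bigoplus\mathcal L_i$, hence a vector bundle of rank $w-m$ over $B$. So $\mathcal J$ is integral of dimension $\dim B+w-m$. $X$ is the generic fiber of $\mathcal J\to\mathbb W$; it is nonempty, so it is integral of dimension $\dim B-m$. The map $q:X\to\mathcal J\to B$ is flat, being a localization followed by a bundle projection.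

For $Z\subset B$ integral closed, $q^{-1}(Z)$ is the generic fiber of $\mathcal J|_Z\to\mathbb W$, and $\mathcal J|_Z$ is a vector bundle of rank $w-m$ over $Z$. So $q^{-1}(Z)$ is empty, or integral of dimension $\dim Z-m$. Thus $q^*F_{s+m}G_0(B)\subset F_sG_0(X)$.

**Step 2.** *We show $q^*F_{s+m}G_0(B)=F_sG_0(X)$, by induction on $s$.* Let $V\subset X$ be integral of dimension $s$. Its closure $\mathcal V\subset\mathcal J$ has dimension $s+w$. By (3.7), $[\mathcal V]$ is the pullback of a cycle $\sum n_j[Z_j]$ on $B$ of dimension $(s+w)-(w-m)=s+m$, and therefore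
$$[\mathcal O_{\mathcal V}]-\sum n_j[\mathcal O_{\mathcal J|_{Z_j}}]\in F_{s+w-1}G_0(\mathcal J).$$
A sheaf on $\mathcal J$ with support of dimension $\le s+w-1$ restricts to the generic fiber $X$ with support of dimension $\le s-1$. Hence $[\mathcal O_V]-q^*\sum n_j[\mathcal O_{Z_j}]\in F_{s-1}G_0(X)$, which is $q^*F_{s-1+m}G_0(B)$ by induction ($F_{-1}=0$ starts it).

**Step 3.** *We compute $\chi(X,q^*[\mathcal O_Z])$.* Let $Z\subset B$ be integral closed, $k_i=k(W_1\times\dots\times W_i)$, and $Z_i\subset Z_{k_i}$ the zero scheme of the first $i$ generic sections; $Z_0=Z$ and $Z_m=q^{-1}(Z)$. By the argument of Step 1, $Z_i$ is empty or integral, and so is $(Z_i)_{k_{i+1}}$, because $k_{i+1}/k_i$ is purely transcendental. If it is nonempty, the generic section $\sum t_js_j$ of $\mathcal L_{i+1}$, where $(s_j)$ is a basis of $W_{i+1}$ and the $t_j$ are new indeterminates, does not vanish identically on $(Z_i)_{k_{i+1}}$: otherwise all $s_j$ would vanish on $Z_i$, but they generate $\mathcal L_{i+1}$. So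
$$0\to\mathcal L_{i+1}^{-1}\to\mathcal O\to\mathcal O_{Z_{i+1}}\to0$$
is exact on $(Z_i)_{k_{i+1}}$, also when $Z_{i+1}=\emptyset$. Hence $\chi(Z_{i+1},\lambda)=\chi(Z_i,\lambda(1-[\mathcal L_{i+1}^{-1}]))$ for all $\lambda\in K_0(B)$. Iterating,
$$\chi(X,q^*[\mathcal O_Z])=\chi(Z_m,\mathcal O)=\chi\bigl(B,[\mathcal O_Z]\textstyle\prod_i(1-[\mathcal L_i^{-1}])\bigr).$$
By (3.2) and Step 2 this gives the formula for $\mathrm{elw}_s(X)$; $Z=B$ gives $\chi(\mathcal O_X)$. $\square$

**Examples.** Take $B=\mathbb P^M$ over $\mathbb Q$ and complete linear systems. By (3.8), with $f=\prod(1-(1-x)^{d_i})$, the ideal $\mathrm{elw}_s(X)$ is generated by the $\chi(x^jf)$ with $j\ge M-m-s$. The complete intersections below are nonempty because $m\le M$.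

* $V_1$: generic conic in $\mathbb P^2$. Here $f=2x-x^2$, $\chi(xf)=2$, $\chi(f)=1$. So $\mathrm{elw}=(2,1)$.
* $S$: generic cubic surface in $\mathbb P^3$. Here $f=3x-3x^2+x^3$, $\chi(x^2f)=3$, $\chi(xf)=3-3=0$, $\chi(f)=1$. So $\mathrm{elw}=(3,3,1)$.
* $V_2$: generic intersection of two quadrics in $\mathbb P^4$. Here $f=(2x-x^2)^2=4x^2-4x^3+x^4$, $\chi(x^2f)=4$, $\chi(xf)=0$, $\chi(f)=1$. So $\mathrm{elw}=(4,4,1)$.

## 8. A double cover of a Severi–Brauer threefold

For $n=3$ we must allow, for instance, the sequence $(8,8,2,1)$: indeed $8\mid2\cdot8$, $8\mid12\cdot2$, $8\mid24$ and $2\mid2\cdot1$. After one and two quadrics the next thing to try is the generic intersection of three quadrics in $\mathbb P^6$. Here $f=(2x-x^2)^3=8x^3-12x^4+6x^5-x^6$, and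
$$\chi(x^3f)=8,\quad\chi(x^2f)=8-12=-4,\quad\chi(xf)=8-12+6=2,\quad\chi(f)=1,$$
so $\mathrm{elw}=(8,4,2,1)$. The attempt fails at $\mathrm{elw}_1$: two hyperplane sections cut out a canonical curve of genus $5$, with $\chi=-4$. To get rid of this curve we replace projective space by a form of it that has no hyperplanes.

**Definition.** Let $D$ be a central simple algebra of dimension $d^2$ over $k$. The *Severi–Brauer variety* $Z=SB(D)$ parametrizes the right ideals of dimension $d$ in $D$. It carries the tautological bundle $J\subset D\otimes\mathcal O_Z$ of rank $d$, a sheaf of right $D$-modules.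

Over $\bar k$ we have $D_{\bar k}=\operatorname{End}(U_0)$ with $\dim U_0=d$. The right ideals of dimension $d$ are the $\operatorname{Hom}(U_0,\lambda)$ with $\lambda\subset U_0$ a line. So $Z_{\bar k}\cong\mathbb P^{d-1}$ and $J_{\bar k}\cong\mathcal O(-1)^d$. If $D$ is Hamilton's quaternion algebra over $\mathbb R$, then $Z$ is a form of $\mathbb P^1$ without real points, since a division algebra has no right ideal of dimension $2$.

**Proposition 8.1.** There is an integral proper threefold $V_3$ over a purely transcendental extension of $\mathbb Q$ with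
$$\mathrm{elw}_0(V_3),\ \mathrm{elw}_1(V_3)\subset8\mathbb Z,\qquad\mathrm{elw}_2(V_3)\subset2\mathbb Z,\qquad\chi(\mathcal O_{V_3})=1.$$

**Proof. Step 1.** *We choose a division algebra of dimension $16$ killed by $2$ in the Brauer group.* Let $k=\mathbb Q(a,b,c,d)$ and $D=(a,b)\otimes(c,d)$, a tensor product of quaternion algebras. It has the basis $u^\epsilon=i^{\epsilon_1}j^{\epsilon_2}i'^{\epsilon_3}j'^{\epsilon_4}$, $\epsilon\in\{0,1\}^4$, with $i^2=a$, $j^2=b$, $ij=-ji$, $i'^2=c$, $j'^2=d$, $i'j'=-j'i'$, and $i,j$ commute with $i',j'$. Let $v:k^*\to\mathbb Z^4$ be the valuation which sends a polynomial to its lexicographically smallest exponent vector. For $0\ne y=\sum x_\epsilon u^\epsilon\in D$ put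
$$w(y)=\min\{v(x_\epsilon)+\epsilon/2:x_\epsilon\ne0\}\in(\tfrac12\mathbb Z)^4,$$
in the lexicographic order. The values in this set are distinct, already modulo $\mathbb Z^4$, so the minimum is attained by exactly one monomial. Next, $u^\epsilon u^\eta$ is $\pm1$ times a monomial in $a,b,c,d$ times $u^{\epsilon+\eta\bmod2}$, and its value is $\epsilon/2+\eta/2$. So in a product $yz$ the product of the two leading monomials has value $w(y)+w(z)$, and all other products of monomials have larger value; they cannot cancel it. Hence $yz\ne0$. A finite-dimensional algebra without zero divisors is a division algebra, so $D$ is one. (Alternatively, the Albert form $\langle a,b,-ab,-c,-d,cd\rangle$ is anisotropic by Springer's theorem, and Albert's theorem applies.) A quaternion algebra is isomorphic to its opposite, so $D\cong D^{\rm op}$ and $D\otimes D\cong\operatorname{End}(U)$ with $\dim U=16$.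

Let $Z=SB(D)$, so that $Z_{\bar k}=\mathbb P^3$.

**Step 2.** *We find a line bundle $\mathcal M$ on $Z$ with $\mathcal M_{\bar k}\cong\mathcal O(2)$.* The bundle $J\otimes_{\mathcal O_Z}J$ has rank $16$ and is a right module over $D\otimes D=\operatorname{End}(U)$. By Morita equivalence $J\otimes J\cong\mathcal N\otimes U^*$ with $\mathcal N=(J\otimes J)\otimes_{\operatorname{End}(U)}U$, a line bundle. Over $\bar k$ this reads $\mathcal O(-2)^{16}\cong\mathcal N_{\bar k}^{16}$, so $\mathcal N_{\bar k}\cong\mathcal O(-2)$. Put $\mathcal M=\mathcal N^{-1}$. (This is a case of a theorem of Lichtenbaum; see Gille–Szamuely, *Central Simple Algebras and Galois Cohomology*, §5.4.)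

**Step 3.** *We prove the divisibility that replaces the missing hyperplanes:*
$$\chi(\mathbb P^3,\beta_{\bar k}(j))\equiv0\bmod4\qquad\text{for all }\beta\in G_0(Z)\text{ and all odd }j.\tag{8.1}$$
For $F$ coherent on $Z$, $H^i(Z,F\otimes J)$ is a finite-dimensional right module over the division algebra $D$, so its dimension over $k$ is divisible by $16$. This dimension is $4h^i(\mathbb P^3,F_{\bar k}(-1))$. So $4\mid h^i(F_{\bar k}(-1))$ for all $i$, hence $4\mid\chi(F_{\bar k}(-1))$. Applying this to $F\otimes\mathcal M^q$, $q\in\mathbb Z$, gives all odd twists.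

**Step 4.** *We construct $V_3$ and show that its classes come from $Z$.* Let $W=H^0(Z,\mathcal M^2)$. It generates $\mathcal M^2$, as $\mathcal O(4)$ is globally generated. Let
$$\mathcal J=\{(y,f):y^2=f\}\subset\mathrm{Tot}(\mathcal M)\times W,\qquad w=\dim W.$$
Over $\mathrm{Tot}(\mathcal M)$ the scheme $\mathcal J$ is the preimage of the section $y^2$ under the surjection $W\otimes\mathcal O\to\mathcal M^2$ (pulled back to $\mathrm{Tot}(\mathcal M)$). Sections lift locally, so $\mathcal J\to\mathrm{Tot}(\mathcal M)$ is an affine bundle of rank $w-1$, and $\mathcal J$ is integral.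

Let $V_3$ be the generic fiber of $\mathcal J\to W$, over $k'=k(W)$. It is the double cover $g:V_3\to Z_{k'}$ given by $y^2=f$ with $f$ the generic section, so $g$ is finite and flat with $g_*\mathcal O=\mathcal O\oplus\mathcal M^{-1}$. In particular $V_3$ is nonempty and proper of dimension $3$, and it is integral since $\mathcal J$ is.

Let $h:V_3\to Z$ be the flat composite. We claim $F_sG_0(V_3)=h^*F_sG_0(Z)$. The inclusion "$\supset$" holds because $g$ is finite. For "$\subset$", let $V\subset V_3$ be integral of dimension $s$, with closure $\mathcal V\subset\mathcal J$ of dimension $s+w$. The map $\mathcal J\to\mathrm{Tot}(\mathcal M)\to Z$ is a composite of affine bundles of ranks $w-1$ and $1$. So by (3.7) the cycle $[\mathcal V]$ is the pullback of some $\sum n_j[Z_j]$ with $\dim Z_j=s$, and $[\mathcal O_{\mathcal V}]-\sum n_j[\mathcal O_{\mathcal J|_{Z_j}}]\in F_{s+w-1}G_0(\mathcal J)$. Restricting to the generic fiber, $[\mathcal O_V]-h^*\sum n_j[\mathcal O_{Z_j}]\in F_{s-1}G_0(V_3)$, and we induct on $s$. By the projection formula for $g$,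
$$\mathrm{elw}_s(V_3)=\{\chi(Z,\beta(1+[\mathcal M^{-1}])):\beta\in F_sG_0(Z)\}.\tag{8.2}$$

**Step 5.** *We compute.* Over $\bar k$ we have $1+[\mathcal M^{-1}]=1+(1-x)^2=2-2x+x^2$. Let $\beta\in F_2G_0(Z)$; by (3.8), $\beta_{\bar k}=\gamma x+\delta x^2+\epsilon x^3$ with integers $\gamma,\delta,\epsilon$. Twisting by $-1$ multiplies by $1-x$, twisting by $1$ multiplies by $1+x+x^2+x^3$, so
$$\chi(\beta_{\bar k}(-1))=\gamma+(\delta-\gamma)+(\epsilon-\delta)=\epsilon,\qquad\chi(\beta_{\bar k}(1))=3\gamma+2\delta+\epsilon.$$
By (8.1), $4\mid\epsilon$ and $4\mid3\gamma+2\delta+\epsilon$, so $\gamma$ is even. The value in (8.2) is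
$$\chi\bigl(\beta(2-2x+x^2)\bigr)=2\gamma+(2\delta-2\gamma)+(2\epsilon-2\delta+\gamma)=\gamma+2\epsilon,$$
which is even: $\mathrm{elw}_2(V_3)\subset2\mathbb Z$. If $\beta\in F_1G_0(Z)$, then $\gamma=0$ and the value is $2\epsilon\in8\mathbb Z$: $\mathrm{elw}_0(V_3),\mathrm{elw}_1(V_3)\subset8\mathbb Z$. Finally $\chi(\mathcal O_{V_3})=\chi(\mathcal O_{\mathbb P^3})+\chi(\mathcal O_{\mathbb P^3}(-2))=1+0=1$. $\square$

## 9. Disjoint unions with prescribed indices

**Proposition 9.1.** Let $1\le n\le3$ and let $(e_0,\dots,e_n)$ satisfy conditions 1, 2 and, if $n=3$, $e_2\mid2e_3$. There are a purely transcendental extension $k$ of $\mathbb Q$ and a nonempty proper $k$-scheme $T$ with $\dim T\le n$ and $\mathrm{elw}_r(T)=(e_r)$ for $0\le r\le n$.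

**Proof. Step 1.** *We translate the conditions into valuations.* Put $a_r=v_2(e_r)$, $b_r=v_3(e_r)$. In the following only indices $\le n$ are meant.

* $a_0\ge\dots\ge a_n$, $a_0\le a_1+1$, $a_0\le a_2+2$, $a_2\le a_3+1$.
* $b_0=b_1$ (from $e_1\mid e_0\mid2e_1$), $b_0\le b_2+1$ (from $e_0\mid12e_2$), $b_2=b_3$ (from $e_3\mid e_2\mid2e_3$).
* For $p\ge5$, $v_p(e_r)$ does not depend on $r$ (from $e_n\mid e_0\mid24e_n$).

**Step 2.** *We build $T$ from scaled copies of the blocks of Sections 7 and 8.* Let $K$ be a purely transcendental extension of $\mathbb Q$ over which $V_1,V_2,S,V_3$ are all defined; by (3.5) their indices are unchanged. Let $k=K(t)$. For a proper $K$-scheme $V$ and $d\ge1$ let $d*V$ be $V_{K(t^{1/d})}$ viewed as a $k$-scheme. The field $K(t^{1/d})$ is purely transcendental over $K$ and of degree $d$ over $k$, so (3.5) and (3.6) give $\mathrm{elw}_r(d*V)=d\cdot\mathrm{elw}_r(V)$. Let $m,m'$ be the prime-to-2 and prime-to-3 parts of $e_0$, and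
$$T=(e_0*\operatorname{Spec}K)\ \sqcup\bigsqcup_{1\le r\le n}(2^{a_r}m*V_r)\ \sqcup\ (3^{b_2}m'*S\ \text{ if }n\ge2).$$

**Step 3.** *We show that each component $Y$ of this list has $\mathrm{elw}_s(Y)\subset(e_s)$ for all $s\le n$.* It suffices to treat $s\le\dim Y$, because for $s\ge\dim Y$ we have $\mathrm{elw}_s(Y)=\mathrm{elw}_{\dim Y}(Y)$ and $e_s\mid e_{\dim Y}$. The point is clear. For $2^{a_r}m*V_r$ a prime $p\ne2$ causes no trouble, since $v_p(m)=v_p(e_0)\ge v_p(e_s)$. For $p=2$ and $s=r$ the factor $2^{a_r}$ suffices. For $p=2$ and $s<r$ we use the indices of the blocks: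

* $r=1$: $\mathrm{elw}_0(V_1)=(2)$ and $a_1+1\ge a_0$.
* $r=2$: $\mathrm{elw}_0(V_2)=\mathrm{elw}_1(V_2)=(4)$ and $a_2+2\ge a_0\ge a_1$.
* $r=3$: $\mathrm{elw}_2(V_3)\subset(2)$ and $a_3+1\ge a_2$; $\mathrm{elw}_0(V_3),\mathrm{elw}_1(V_3)\subset(8)$ and $a_3+3\ge a_2+2\ge a_0\ge a_1$.

For $3^{b_2}m'*S$ the primes $p\ne3$ are clear as before. For $p=3$ use $b_2+1\ge b_0=b_1$ for $s=0,1$, and the factor $3^{b_2}$ for $s=2$.

**Step 4.** *We check that the indices of $T$ are not too small, prime by prime.* By Step 3, $\mathrm{elw}_r(T)\subset(e_r)$, so it remains to show $v_p(\mathrm{elw}_r(T))\le v_p(e_r)$ for all $p$. For $p=2$: if $r=0$, use the point, $v_2(e_0)=a_0$; if $r\ge1$, then $2^{a_r}m\,\chi(\mathcal O_{V_r})=2^{a_r}m$ lies in $\mathrm{elw}_r(T)$. For $p=3$: if $r\le1$, the point gives $b_0=b_r$; if $r\ge2$, then $3^{b_2}m'\chi(\mathcal O_S)=3^{b_2}m'$ lies in $\mathrm{elw}_r(T)$, and $b_2=b_r$. For $p\ge5$ the point gives $v_p(e_0)=v_p(e_r)$. $\square$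

The scheme $T$ need not be connected, and its components have various dimensions. The next section makes a smooth variety out of it.

## 10. Blowing up a disconnected center

Let $T$ be as in Theorem C. A natural plan is: replace $T$ by a smooth model $T'$, embed it in a projective space, and take a generic complete intersection $X\supset T'$ of dimension $n$. Then $\mathrm{elw}_r(T')\subset\mathrm{elw}_r(X)$ comes for free. The plan breaks down because $X$ has to be singular in general. For example, a hypersurface of degree $\ge2$ in $\mathbb P^4$ containing the plane $x=y=0$ has an equation $xg+yh$, and it is singular at the points $x=y=g=h=0$, which exist over $\bar k$.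

So we take the generic complete intersection not in $P=\mathbb P^M$ but in the blow-up $B$ of $P$ along $T'$, in the linear system of degree-$N$ hypersurfaces through $T'$. There it is smooth. The exceptional divisor remembers $T'$: a generic member meets the fibers of $E\to T'$ in hyperplanes, so $X\cap E$ has linear spaces as fibers, and those over components of dimension $<n$ are nonempty. To keep the ambient $\mathbb P^M$ from contributing anything new, we choose $N$ so divisible that $\mathcal O_P(N)$ becomes trivial in $K_0(P)$ modulo $e_0$.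

**Proof of Theorem C.** Let $(e_r)=\mathrm{elw}_r(T)$, $0\le r\le n$.

**Step 1.** *We replace $T$ by a smooth projective center $T'=A\sqcup C$, in which $A$ carries the indices below $n$ and $C$ carries $e_n$.* For each $r\le n$ choose by (3.2) finitely many integral closed $V_{r,i}\subset T$ of dimension $r$ such that $\mathrm{elw}_r(T)$ is generated by $\mathrm{elw}_{r-1}(T)$ and the $\chi(\mathcal O_{V_{r,i}})$. By Chow's lemma and Hironaka's theorem choose smooth projective integral $V'_{r,i}$ with birational morphisms $V'_{r,i}\to V_{r,i}$. Let $A$ be the disjoint union of all $V'_{r,i}$ with $r<n$.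

We claim $\mathrm{elw}_r(A)=(e_r)$ for $r<n$. Since $A$ maps to $T$, (3.4) gives "$\subset$". For "$\supset$" use induction on $r$: $\chi(\mathcal O_{V_{r,i}})\equiv\chi(\mathcal O_{V'_{r,i}})$ modulo $\mathrm{elw}_{r-1}(T)=\mathrm{elw}_{r-1}(A)$, so $\chi(\mathcal O_{V_{r,i}})\in\mathrm{elw}_r(A)$.

In dimension $n$, $e_n$ is congruent modulo $e_{n-1}$ to a combination of the $\chi(\mathcal O_{V_{n,i}})$, equivalently of the $\chi(\mathcal O_{V'_{n,i}})$. Only the classes of the coefficients modulo $e_{n-1}$ matter, so we can take coefficients $m_i\ge0$. Let $C$ (possibly empty) be the disjoint union of $m_i$ copies of $V'_{n,i}$. Over the components $C_j$ of $C$ we have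
$$\sum_j\chi(\mathcal O_{C_j})\equiv e_n\bmod e_{n-1}.\tag{10.1}$$
Put $T'=A\sqcup C$. Every component maps to $T$, so $\mathrm{elw}_r(T')\subset(e_r)$ and $\mathrm{elw}_r(C_j)\subset(e_r)$ for all $r\le n$.

**Step 2.** *We define $X$.* Embed $T'\subset P=\mathbb P^M_k$ with $m:=M-n\ge2$. Let $I$ be the ideal sheaf of $T'$, $\pi:B\to P$ the blow-up of $T'$, $i:E\to B$ the exceptional divisor, $p:E\to T'$ the projection, and $\ell:=\mathcal O_E(E)$. Over a component of dimension $a$, $p$ is a $\mathbb P^{\rho-1}$-bundle with $\rho=M-a$, and $\ell$ is $\mathcal O(-1)$ on its fibers. We also write $\ell$ for the class $[\ell]$. Put $L=\mathcal O_P(-1)$.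

Choose $N$ divisible by $e_0\cdot M!$ and so large that $I(N-1)$ and $I(N)$ are globally generated. Put $\mathcal L=\pi^*\mathcal O(N)\otimes\mathcal O_B(-E)$ and $W=H^0(P,I(N))$. Since $I\cdot\mathcal O_B=\mathcal O_B(-E)$, pullback makes $W$ a space of sections of $\mathcal L$ that generates $\mathcal L$. Let $X\subset B_{k'}$, $k'=k(W^m)$, be the zero scheme of $m$ generic sections from $W$, as in Lemma 7.1 with all $\mathcal L_i=\mathcal L$.

**Step 3.** *We show that $X$ is smooth, projective, geometrically integral, of dimension $n$.* Let $\varphi:B\to\mathbb P(W)$ be the morphism given by $W$. Its image has dimension $M$: for $0\ne g\in H^0(P,I(N-1))$ the sections $gx_0,\dots,gx_M$ lie in $W$, and they recover the inclusion of $P\setminus\{g=0\}$ in $\mathbb P^M$. The variety $B$ is geometrically integral, since $B_{\bar k}$ is the blow-up of $\mathbb P^M_{\bar k}$ in a smooth center.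

Let $Y_j$ be the zero scheme of the first $j$ generic sections, over $k_j=k(W^j)$. The image of $Y_j$ is the image of $B$ cut by $j$ generic hyperplanes, each of which lowers the dimension by exactly one; so it has dimension $M-j$. In particular $X=Y_m$ is nonempty, its image having dimension $n\ge1$. By induction $Y_j$ is geometrically irreducible: before the $j$-th cut the image has dimension $M-j+1\ge n+1\ge2$, so Bertini's irreducibility theorem (Jouanolou, *Théorèmes de Bertini et applications*, Th. 6.3(4)) says that the zero scheme on $Y_{j-1}$ of a general section in $W$ is geometrically irreducible. The set of sections with geometrically irreducible zero scheme is constructible (EGA IV$_3$ 9.7.7), so it contains the generic section.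

By Lemma 7.1, $X$ is integral of dimension $M-m=n$. It is a localization of a vector bundle $\mathcal J$ over the smooth $B$, hence regular, hence smooth because $\operatorname{char}k'=0$. Being smooth and geometrically irreducible, it is geometrically integral. It is closed in the projective $B_{k'}$.

**Step 4.** *We remove $\mathcal O(N)$ modulo $e_0$.* With $x=1-L$ we have $x^{M+1}=0$ in $K_0(P)$ and
$$1-L^N=1-(1-x)^N=\sum_{i=1}^M(-1)^{i-1}\binom Nix^i,\qquad\binom Ni=\frac Ni\binom{N-1}{i-1}.$$
For $1\le i\le M$ the integer $N/i$ is divisible by $e_0$, so $L^N\equiv1\bmod e_0K_0(P)$, and $[\mathcal L^{-1}]=\pi^*L^N\cdot[\mathcal O(E)]\equiv[\mathcal O(E)]\bmod e_0K_0(B)$. By Lemma 7.1, $\mathrm{elw}_r(X)$ consists of the numbers $\chi(B,\beta(1-[\mathcal L^{-1}])^m)$ with $\beta\in F_{r+m}G_0(B)$, and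
$$\chi\bigl(B,\beta(1-[\mathcal L^{-1}])^m\bigr)\equiv\chi\bigl(B,\beta(1-[\mathcal O(E)])^m\bigr)\bmod e_0.\tag{10.2}$$

**Step 5.** *We show $\mathrm{elw}_r(X)\subset(e_r)$ for $r\le n$.* By (3.2) take $\beta=[\mathcal O_Z]$ with $Z$ integral, $\dim Z\le r+m$. If $Z\subset E$, then (3.3), applied $m$ times on $E$, gives $\beta(1-[\mathcal O(E)])^m\in i_*F_rG_0(E)$. If $Z\not\subset E$, then $0\to\mathcal O_Z\to\mathcal O_Z(E)\to\mathcal O_{Z\cap E}(E)\to0$ is exact, so
$$[\mathcal O_Z](1-[\mathcal O(E)])=-[\mathcal O_{Z\cap E}(E)]\in i_*F_{r+m-1}G_0(E),$$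
and the remaining $m-1$ factors bring this again into $i_*F_rG_0(E)$. So (10.2) and (3.4) give
$$\mathrm{elw}_r(X)\subset\mathrm{elw}_r(E)+(e_0)\subset\mathrm{elw}_r(T')+(e_0)\subset(e_r).$$

**Step 6.** *We show $e_r\in\mathrm{elw}_r(X)$ for $r<n$, by lifting sheaves from $A$ to $E$.* Let $A_j$ be a component of $A$, $a=\dim A_j\le n-1$, $\rho=M-a$, and let $F$ be coherent on $A_j$ with $\dim F=s\le r$. Put $b=n-1-a\ge0$ and
$$\beta=i_*\bigl((1-\ell)^b\,p^*[F]\bigr).$$
(The fibers of $X\cap E$ over $A_j$ are linear spaces of dimension at least $\rho-1-m=b$; the factor $(1-\ell)^b$ cuts a space of dimension $b$ down to a point.) Since $p^*[F]\in F_{s+\rho-1}G_0(E)$, (3.3) gives $\beta\in F_{s+(\rho-1)-b}G_0(B)$, and $s+(\rho-1)-b=s+M-n=s+m$. As $b+m=\rho-1$,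
$$\chi\bigl(B,\beta(1-[\mathcal O(E)])^m\bigr)=\chi\bigl(E,p^*[F](1-\ell)^{\rho-1}\bigr).$$
Expand $(1-\ell)^{\rho-1}$; only $\ell^0,\dots,\ell^{\rho-1}$ occur. On the fibers $\mathbb P^{\rho-1}$ the bundles $\mathcal O(-i)$ with $1\le i\le\rho-1$ have no cohomology, so $Rp_*\ell^i=0$ for these $i$, while $Rp_*\mathcal O=\mathcal O$. The projection formula yields
$$\chi\bigl(B,\beta(1-[\mathcal O(E)])^m\bigr)=\chi(A_j,F).\tag{10.3}$$

If $F=\kappa(z)$ for a closed point $z\in A_j$, we can do better. The bundle $\pi^*\mathcal O(-N)$ is trivial on $p^{-1}(z)$, so $\mathcal L^{-1}|_{p^{-1}(z)}\cong\ell|_{p^{-1}(z)}$, and the same computation gives $\chi(B,\beta(1-[\mathcal L^{-1}])^m)=\chi(F)$ exactly, not just modulo $e_0$. Here $\beta\in F_mG_0(B)$. The numbers $\chi(\kappa(z))$, $z\in A$, generate $\mathrm{elw}_0(A)=(e_0)$, so $e_0\in\mathrm{elw}_0(X)$.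

Now (10.2) and (10.3) give $\chi(A_j,F)\in\mathrm{elw}_r(X)+(e_0)=\mathrm{elw}_r(X)$ for all $F$ with $\dim F\le r$. Hence $(e_r)=\mathrm{elw}_r(A)\subset\mathrm{elw}_r(X)$. With Step 5, $\mathrm{elw}_r(X)=(e_r)$ for $r<n$.

**Step 7.** *We compute $\mathrm{elw}_n(X)$, where the components of $C$ enter.* Since $X$ is integral of dimension $n$, (3.2) gives $\mathrm{elw}_n(X)=(e_{n-1},\chi(\mathcal O_X))$. From $0\to\mathcal O\to\mathcal O(E)\to\mathcal O_E(E)\to0$ we have $1-[\mathcal O(E)]=-i_*\ell$, so (10.2) with $\beta=1$ gives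
$$\chi(\mathcal O_X)\equiv-\chi\bigl(E,\ell(1-\ell)^{m-1}\bigr)\bmod e_0 .$$
Here only $\ell^1,\dots,\ell^m$ occur. Over components of dimension $a<n$ we have $\rho-1=M-a-1\ge m$, so $Rp_*\ell^i=0$ for $1\le i\le m$, and there is no contribution. Over $C_j$ we have $\rho=m$. Then $Rp_*\ell^i=0$ for $1\le i\le m-1$, and only the term $(-1)^{m-1}\ell^m$ contributes. Since $H^{m-1}(\mathbb P^{m-1},\mathcal O(-m))$ is one-dimensional and the other cohomology groups of $\mathcal O(-m)$ vanish, $\mathcal R_j:=R^{m-1}p_*\ell^m$ is a line bundle on $C_j$ and $p_*[\ell^m]=(-1)^{m-1}[\mathcal R_j]$. The two signs cancel, so the contribution of $C_j$ to $\chi(\mathcal O_X)$ is $-\chi(C_j,\mathcal R_j)$. By (3.1),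
$$-\chi(C_j,\mathcal R_j)\equiv-\chi(\mathcal O_{C_j})\bmod\mathrm{elw}_{n-1}(C_j)\subset(e_{n-1}).$$
Since $e_{n-1}\mid e_0$, summing over $j$ and using (10.1) gives $\chi(\mathcal O_X)\equiv-e_n\bmod e_{n-1}$. So $\mathrm{elw}_n(X)=(e_{n-1},e_n)=(e_n)$. $\blacksquare$

**Proof of Theorem B.** A smooth projective variety is a proper scheme, and the conditions are necessary over any field by Section 6. Conversely let $(e_r)$ satisfy the conditions. For $n=0$ use $\operatorname{Spec}\mathbb Q(t)$ over $\mathbb Q(t^{e_0})$. For $1\le n\le3$ Proposition 9.1 gives $T$ over a field of characteristic $0$ with $\mathrm{elw}_r(T)=(e_r)$ and $\dim T\le n$, and Theorem C turns $T$ into a smooth projective geometrically integral variety of dimension $n$ with the same sequence. $\blacksquare$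

For $n\le2$ the conditions in Theorem B are exactly 1 and 2, so both versions of the statement hold for $n\le2$.

## 11. A multiplicative class and Theorem D

Theorem A compares $\mathcal O$ with its dual. In characteristic $0$ one can compare $\chi(\mathcal O)$ with the Euler characteristic of other classes, using the scaling behavior of the Todd class.

**Definition.** Fix an integer $\ell\ge2$ (no longer the line bundle of Section 10). For a vector bundle $\mathcal E$ of rank $r$ with formal line bundle summands $\mathcal N_1,\dots,\mathcal N_r$, the product $\prod_i(1+\mathcal N_i+\dots+\mathcal N_i^{\ell-1})$ is a symmetric polynomial with integer coefficients, so it is a polynomial in the classes $[\Lambda^j\mathcal E]$. This polynomial defines $\theta(\mathcal E)\in K_0$. Its rank is $\ell^r$.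

For $\ell=2$ this is $\theta(\mathcal E)=\sum_j[\Lambda^j\mathcal E]$. On a smooth projective curve, $\theta(\Omega)=1+[\omega]=2+([\omega]-1)$. Since $([\omega]-1)^2=0$ by (3.3), $\theta(\Omega)^{-1}=\frac12-\frac14([\omega]-1)$, and so
$$\chi(\theta(\Omega)^{-1})=\tfrac12\chi(\mathcal O)-\tfrac14\deg\omega=\tfrac12\chi(\mathcal O)+\tfrac12\chi(\mathcal O)=\chi(\mathcal O).$$
The proof rests on the fact that this is no accident.

**Proof of Theorem D.** Let $(e_r)=\mathrm{elw}_r(X)$. If $r>\dim X$, there is nothing to prove. Let $V\subset X$ be integral closed of dimension $r$, and $V'\to V$ birational with $V'$ smooth, projective and integral (Chow, Hironaka).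

**Step 1.** *We invert $\theta$.* Let $\theta=\theta(\Omega_{V'})\in K_0(V')=G_0(V')$. By (3.3), multiplication by a rank-zero element of $K_0(V')$ lowers the filtration, so its $(r+1)$-st power is $0$. Hence $\theta$, which is $\ell^r$ plus a nilpotent element, is invertible in $K_0(V')[1/\ell]$, and $\theta^{-1}=\ell^{-r}+\nu$ with $\nu$ of rank $0$. By (3.1), $\nu\in F_{r-1}G_0(V')[1/\ell]$.

**Step 2.** *We show $\chi(\theta^{-1})=\chi(\mathcal O_{V'})$.* Let $x_1,\dots,x_r$ be the Chern roots of the tangent bundle. Those of $\Omega_{V'}$ are $-x_i$, so $\mathrm{ch}(\theta)=\prod\frac{1-e^{-\ell x_i}}{1-e^{-x_i}}$. By Hirzebruch–Riemann–Roch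
$$\chi(\theta^{-1})=\int\prod\frac{1-e^{-x_i}}{1-e^{-\ell x_i}}\cdot\frac{x_i}{1-e^{-x_i}}=\int\prod\frac{x_i}{1-e^{-\ell x_i}}=\ell^{-r}\int\prod\frac{\ell x_i}{1-e^{-\ell x_i}}.$$
The last product is the Todd class with every $x_i$ replaced by $\ell x_i$, so its degree-$r$ part is $\ell^r\mathrm{td}_r$. The integral equals $\int\mathrm{td}_r=\chi(\mathcal O_{V'})$.

**Step 3.** *We extract a divisibility at each prime $p\nmid\ell$.* Steps 1 and 2 give $\chi(\mathcal O_{V'})=\ell^{-r}\chi(\mathcal O_{V'})+\chi(\nu)$, so $(1-\ell^{-r})\chi(\mathcal O_{V'})=\chi(\nu)\in\mathrm{elw}_{r-1}(V')[1/\ell]$ and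
$$(\ell^r-1)\chi(\mathcal O_{V'})\in\mathrm{elw}_{r-1}(X)[1/\ell].$$
By (3.4), $\chi(\mathcal O_V)-\chi(\mathcal O_{V'})\in\mathrm{elw}_{r-1}(X)$, so the same holds for $\chi(\mathcal O_V)$. By (3.2), $(\ell^r-1)\,\mathrm{elw}_r(X)\subset\mathrm{elw}_{r-1}(X)[1/\ell]$. Therefore, for every prime $p$ and every $\ell\ge2$ prime to $p$,
$$v_p(e_{r-1})\le v_p(e_r)+v_p(\ell^r-1).\tag{11.1}$$

**Step 4.** *We choose the best $\ell$ for each $p$.* For $p$ odd let $\ell$ be a primitive root modulo $p^2$. It is then a primitive root modulo every $p^k$, so $p^k\mid\ell^r-1$ iff $(p-1)p^{k-1}\mid r$. Hence $v_p(\ell^r-1)=0$ if $(p-1)\nmid r$, and $=1+v_p(r)$ if $(p-1)\mid r$; the latter needs $r$ even.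

For $p=2$ let $\ell=3$. If $u$ is odd, $3^u\equiv3\bmod8$, so $v_2(3^u-1)=1$ and $v_2(3^{2u}-1)=v_2(3^u-1)+v_2(3^u+1)=1+2=3$. Each further doubling of the exponent multiplies by a factor $y+1$ with $y\equiv1\bmod8$, which adds exactly $1$ to the valuation. So $v_2(3^r-1)=1$ for $r$ odd and $2+v_2(r)$ for $r$ even. With (11.1) for all $p$ this is $e_{r-1}\mid c_re_r$.

**Step 5.** *We check the example.* For $(9,9,9,9,1)$ condition 1 is clear. Condition 2 is clear for $r\le3$ and holds for $r=4$, because $9\mid720=\mu_{\rm td}(4)$. Theorem A's condition $e_{r-1}\mid2e_r$ for $r=1,3$ reads $9\mid18$. But Theorem D for $r=4$ would require $9\mid c_4=2^4\cdot3\cdot5=240$, which is false. $\blacksquare$
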